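\title{The maximum modulus of an independence root}

\begin{abstract}
The independence polynomial of a graph is $\sum_j i_jx^j$, where $i_j$ is the number of independent sets of size $j$. Let $M(n)$ be the maximum modulus of a root of this polynomial over all graphs on $n$ vertices. We prove a conjectured upper bound for $M(n)$, of order $3^{n/3}$, with strict inequality for all $n\ge3$. The proof combines a sharp bound for every ratio $i_{j-1}/i_j$ with the Enestr\"om--Kakeya theorem. A stability version of the argument determines $M(n)$ up to $o(1)$ and shows that for all large $n$ the extremal graph is unique.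
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a finite simple graph on $n\ge1$ vertices. A set of vertices is \emph{independent} if no two of its elements are adjacent. Let $i_j=i_j(G)$ be the number of independent sets of size $j$, and let $\alpha=\alpha(G)$ be the largest size of an independent set. The \emph{independence polynomial} of $G$ is
\[
i(G,x)=\sum_{j=0}^{\alpha}i_jx^j ,
\]
and its complex roots are the \emph{independence roots} of $G$. Here $i_0=1$ and $i_1=n$, and all of $i_0,\dots,i_\alpha$ are positive because a subset of an independent set is independent. Let $M(n)$ be the maximum modulus of an independence root over all graphs on $n$ vertices. How large is $M(n)$?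

The simplest graphs have small roots. The clique $K_b$ has polynomial $1+bx$, and the polynomial of a disjoint union is the product of the polynomials, so a disjoint union of cliques $K_{b_1},\dots,K_{b_k}$ has only the roots $-1/b_i$. On three vertices every graph is of this kind except the path, whose polynomial is $1+3x+x^2$; hence $M(3)=(3+\sqrt5)/2$.

What makes a root large is a steep drop in the coefficients. The roots sum to $-i_{\alpha-1}/i_\alpha$, so some root has modulus at least $i_{\alpha-1}/(\alpha\, i_\alpha)$. In the other direction, the Enestr\"om--Kakeya theorem (Lemma~\ref{lem:EK}) bounds all roots by the largest ratio $i_{j-1}/i_j$. This suggests looking for graphs with a single independent set of size $\alpha$ and very many of size $\alpha-1$. Disjoint cliques $K_{b_1},\dots,K_{b_k}$ have $b_1\cdots b_k$ independent sets of size $k$, and one additional vertex is enough to create exactly one independent set of size $k+1$.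

For positive integers $\mathbf b=(b_1,\dots,b_k)$, let $G(\mathbf b)$ consist of disjoint cliques $K_{b_1},\dots,K_{b_k}$, a chosen vertex $l_i$ in the $i$th clique, and a further vertex $p$ adjacent to all vertices of the cliques except $l_1,\dots,l_k$ (Figure~\ref{fig:G9}). An independent set avoiding $p$ takes at most one vertex from each clique, and one containing $p$ consists of $p$ and some of the $l_i$. Therefore
\begin{equation}\label{eq:poly}
i(G(\mathbf b),x)=\prod_{i=1}^k(1+b_ix)+x(1+x)^k ,
\end{equation}
so that $\alpha=k+1$, $i_{\alpha}=1$ and $i_{\alpha-1}=b_1\cdots b_k+k$.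

\begin{figure}[ht]
\centering
\begin{tikzpicture}[s/.style={circle,draw,fill=black,inner sep=2pt},h/.style={circle,draw,fill=white,inner sep=2pt}]
\node[s,label=above:$p$] (p) at (3,2.2) {};
\node[h] (a) at (0,1) {}; \node[h] (b) at (1,1) {}; \node[s,label=below:$l_1$] (l1) at (0.5,0) {};
\node[h] (c) at (2.5,1) {}; \node[h] (d) at (3.5,1) {}; \node[s,label=below:$l_2$] (l2) at (3,0) {};
\node[h] (e) at (5.5,1) {}; \node[s,label=below:$l_3$] (l3) at (5.5,0) {};
\draw (a)--(b)--(l1)--(a) (c)--(d)--(l2)--(c) (e)--(l3);
\draw (p)--(a) (p)--(b) (p)--(c) (p)--(d) (p)--(e);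
\end{tikzpicture}
\caption{The graph $G_9=G(3,3,2)$: two triangles, an edge, and a vertex $p$ adjacent to all but one vertex of each. The four black vertices form the only independent set of size $4$, while there are $3\cdot3\cdot2+3=21$ independent sets of size $3$.}
\label{fig:G9}
\end{figure}

On $n$ vertices the $b_i$ form a partition of $n-1$, that is, a multiset of positive integers (the \emph{parts}) with sum $n-1$, and one wants the product of the parts to be large. For $m\ge k\ge1$ let $T(m,k)$ be the largest product of the parts of a partition of $m$ into $k$ parts, and let $f(m)=\max_kT(m,k)$; put $T(0,0)=f(0)=1$. Every $m\ge2$ has exactly one partition into $3$'s and at most two $2$'s, since the residue of $m$ modulo $3$ determines the number of $2$'s; we call it the \emph{standard partition} of $m$. Its product is $f(m)$ (Lemma~\ref{lem:P}). For $n\ge3$ let $G_n=G(\mathbf b)$, where $\mathbf b$ is the standard partition of $n-1$. The ratio $i_{\alpha-1}/i_\alpha=b_1\cdots b_k+k$ of $G_n$ equals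
\begin{equation}\label{eq:B}
B(n)=\begin{cases} 2\cdot 3^{\frac{n-3}{3}}+\frac{n}{3} & \text{if } n\equiv 0 \pmod 3, \\[2pt] 3^{\frac{n-1}{3}}+\frac{n-1}{3} & \text{if } n\equiv 1 \pmod 3, \\[2pt] 4\cdot 3^{\frac{n-5}{3}}+\frac{n+1}{3} & \text{if } n\equiv 2 \pmod 3, \end{cases}
\end{equation}
because the standard partition of $n-1$ consists, respectively, of one $2$ and $\frac{n-3}3$ threes, of $\frac{n-1}3$ threes, and of two $2$'s and $\frac{n-5}3$ threes. If no graph on $n$ vertices has a steeper drop than $G_n$, then $M(n)\le B(n)$. The inequality $M(n)\le B(n)$ for $n\ge3$ is posed as a conjecture by Brown and Cameron~\cite{BC}. We prove it.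

\begin{theorem}\label{thm:main}
For $n\ge3$ we have $M(n)<B(n)$.
\end{theorem}

The Enestr\"om--Kakeya theorem needs a bound on every ratio of consecutive coefficients, not only the last one. The sharp bound is the following.

\begin{theorem}\label{thm:ratio}
If $G$ has $n$ vertices and $2\le j\le\alpha(G)$, then
\[
\frac{i_{j-1}(G)}{i_j(G)}\le\tau(n,j):=T(n-1,j-1)+j-1 .
\]
For every $2\le j\le n$ equality is attained by some graph on $n$ vertices.
\end{theorem}

The graph $G_n$ is also extremal for the roots themselves once $n$ is large.

\begin{theorem}\label{thm:extremal}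
There is an $n_0$ such that for all $n\ge n_0$ the graph $G_n$ is, up to isomorphism, the unique $n$-vertex graph having an independence root of modulus $M(n)$. Moreover, with $F=f(n-1)$ and $b_1,\dots,b_k$ the standard partition of $n-1$,
\[
M(n)=F+c(n)+O(F^{-2/5}),
\]
where
\[
c(n)=\sum_{i=1}^k\Big(1-\frac1{b_i}\Big)=\begin{cases}(4n-3)/18& \text{if } n\equiv0\pmod 3,\\ 2(n-1)/9& \text{if } n\equiv1\pmod 3,\\ (2n-1)/9& \text{if } n\equiv 2\pmod 3.\end{cases}
\]
\end{theorem}

Since $B(n)=F+k$, the bound of Theorem~\ref{thm:main} has the exact exponential term and exceeds $M(n)$ by $\sum_i1/b_i+o(1)=n/9+O(1)$.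

Section~\ref{sec:example} shows the method on five vertices. Sections~\ref{sec:partitions}--\ref{sec:EK} prove Theorems~\ref{thm:ratio} and~\ref{thm:main}, and Sections~\ref{sec:stability} and~\ref{sec:large} prove Theorem~\ref{thm:extremal}.

\medskip\noindent\textbf{Notation.} For a vertex set $X$, $N(X)$ is the set of vertices adjacent to some vertex of $X$, and $G-X$ is the subgraph induced on the vertices outside $X$. We write $N[v]=N(v)\cup\{v\}$. Auxiliary subgraphs may have no vertices; such a graph has independence number $0$ and one independent set, the empty set. We write $i(G)=i(G,1)$ for the total number of independent sets. Sorting independent sets by whether they contain a vertex $v$ gives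
\begin{equation}\label{eq:deletion}
i_j(G)=i_j(G-v)+i_{j-1}(G-N[v])\quad(j\ge1),\qquad i(G)\le2\,i(G-v),
\end{equation}
the second because $i(G)=i(G-v)+i(G-N[v])$ and $G-N[v]$ is an induced subgraph of $G-v$.

\section{Five vertices}\label{sec:example}

Let $G$ have five vertices and exactly one independent set $S$ of size $3$. We show that $i_2(G)\le6=B(5)$ and find the case of equality.

Let $x,y$ be the two vertices outside $S$. Each has at least two neighbors in $S$: if $x$ had two non-neighbors in $S$, then $x$ together with them would be a second independent triple. So $x$ lies in at most one independent pair with a vertex of $S$, and the same holds for $y$. The remaining candidates are the three pairs inside $S$ and the pair $\{x,y\}$, whence $i_2\le 3+1+1+1=6$. The structure of this count is what generalizes. Apart from the subsets of $S$, each of the nonempty independent subsets $\{x\},\{y\},\{x,y\}$ of $H=G-S$ is the part outside $S$ of at most one independent pair, so that $i_2\le 3+(i(H)-1)$; and $i(H)\le4$.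

In the case of equality $x$ and $y$ are nonadjacent and each has exactly two neighbors in $S$. Every vertex of $S$ is adjacent to $x$ or $y$, since otherwise it would form an independent triple with them. Hence $N(x)=\{p,l_1\}$ and $N(y)=\{p,l_2\}$ with $S=\{p,l_1,l_2\}$, and $G$ is the path $l_1xpyl_2$, which is $G_5=G(2,2)$.

Its polynomial $1+5x+6x^2+x^3$ takes the value $1$ at $-5$ and $-29$ at $-6$, so there is a root $z$ with $5<|z|<6$. To see where it lies, divide by $z^2$:
\[
z=-6-\frac5z-\frac1{z^2}.
\]
The first term is $-B(5)$, the second is a correction of size just below $1$, and the third is less than $\frac1{25}$ in modulus. This is the shape of the formula in Theorem~\ref{thm:extremal}, where $F+c(5)=4+1=5$.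

The general proof has the same ingredients: a count of the independent sets of size $\alpha-1$ in terms of $H$ (Lemma~\ref{lem:unique}), a bound on $i(H)$ (Lemma~\ref{lem:count}), and, for Theorem~\ref{thm:extremal}, an analysis of near-equality and an expansion of the root. Ratios with $i_j\ge2$ are handled by deleting a vertex.

\section{Partitions with large product}\label{sec:partitions}

Increasing a part by $1$, or adjoining a new part $b$, shows that
\begin{equation}\label{eq:T}
T(m,k)\le T(m+1,k)\quad(k\ge1),\qquad b\,T(m,k)\le T(m+b,k+1)\quad(b\ge1).
\end{equation}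
Consequently $f$ is nondecreasing; also $b\le f(b)$, by the one-part partition, and $f(a)f(b)\le f(a+b)$, by joining two partitions. The first inequality in \eqref{eq:T}, and the second with $b=1$, give
\begin{equation}\label{eq:tau}
\tau(n-1,j)\le\tau(n,j)\quad(2\le j\le n-1),\qquad \tau(n-1,j-1)\le\tau(n,j)\quad(3\le j\le n).
\end{equation}
Call a partition of $m$ \emph{optimal} if its product is $f(m)$. For Theorem~\ref{thm:extremal} we need not only the optimal partitions but also a gap below them.

\begin{lemma}\label{lem:P}
Let $m\ge2$. The optimal partitions of $m$ are exactly those consisting of $3$'s together with one of: nothing, $\{2\}$, $\{2,2\}$, $\{4\}$. Every other partition of $m$ has product at most $\frac89f(m)$. Moreover,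
\begin{equation}\label{eq:f}
f(s-1)\le\tfrac34f(s)\quad(s\ge2),\qquad b\le\tfrac56f(b)\quad(b\ge5).
\end{equation}
\end{lemma}

\begin{proof}
Each of the following moves preserves the sum, and the ratio of the old product to the new one is at most $\frac89$:
\begin{itemize}
\item a part $b\ge5$ is replaced by $2,\,b-2$, with ratio $\frac{b}{2(b-2)}\le\frac56$;
\item parts $1$ and $b\le4$ are merged into $b+1$, with ratio $\frac b{b+1}\le\frac45$;
\item $\{4,4\}\to\{3,3,2\}$, $\{4,2\}\to\{3,3\}$, or $\{2,2,2\}\to\{3,3\}$, each with ratio $\frac89$.
\end{itemize}
So a partition that admits a move has product at most $\frac89f(m)$. A partition that admits none has all parts at most $4$, has no part $1$ (since $m\ge2$, such a part could be merged with another), has at most one $4$, at most two $2$'s, and not both a $4$ and a $2$; these are the listed partitions. The residue of $m$ modulo $3$ determines the listed partition up to the choice between $\{2,2\}$ and $\{4\}$, which have the same product. An optimal partition admits no move, so this common product is $f(m)$.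

Thus $f(m)=3^{m/3},\ 4\cdot3^{(m-4)/3},\ 2\cdot3^{(m-2)/3}$ for $m\equiv0,1,2\pmod3$, $m\ge2$, and $f(1)=1$. The ratio $f(s)/f(s-1)$ is $2$ for $s=2$, and for $s\ge3$ it is $\frac43$ if $s\equiv1\pmod 3$ and $\frac32$ otherwise. Finally $f(b)\ge2(b-2)\ge\frac65b$ for $b\ge5$.
\end{proof}

Put $\beta(1)=1$ and, for $n\ge2$,
\[
\beta(n)=\max_{2\le j\le n}\tau(n,j)=\max_{1\le k\le n-1}\big(T(n-1,k)+k\big).
\]
By \eqref{eq:tau} and $\beta(2)=2$, the function $\beta$ is nondecreasing and at least $1$. The extra term $k$ rewards partitions with many parts, so one has to verify that the standard partition still wins.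

\begin{lemma}\label{lem:beta}
For $n\ge3$ we have $\beta(n)=B(n)=f(n-1)+k$, where $k$ is the number of parts of the standard partition of $n-1$.
\end{lemma}

\begin{proof}
Let $m=n-1\ge2$. Then $\beta(n)$ is the maximum over partitions of $m$ of $\Phi=(\text{product of parts})+(\text{number of parts})$. With $P\ge1$ the product of the parts not involved,
\begin{itemize}
\item[(a)] replacing $b\ge5$ by $2,\,b-2$ changes $\Phi$ by $P(b-4)+1>0$;
\item[(b)] replacing $4$ by $2,2$ changes $\Phi$ by $1$;
\item[(c)] replacing $1,b$ by $b+1$ changes $\Phi$ by $P-1\ge0$;
\item[(d)] replacing $2,2,2$ by $3,3$ changes $\Phi$ by $P-1\ge0$.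
\end{itemize}
Among the partitions maximizing $\Phi$ take one with the fewest parts. By (a) and (b) it has no part at least $4$. Moves (c) and (d) do not decrease $\Phi$ and reduce the number of parts, so it has no part $1$ and at most two $2$'s. Hence it is the standard partition, for which $\Phi=B(n)$ by \eqref{eq:B} and the product is $f(m)$ by Lemma~\ref{lem:P}.
\end{proof}

\section{Ratios of consecutive coefficients}\label{sec:ratios}

\subsection{Counting independent sets}

A disjoint union of $k$ cliques $C_1,\dots,C_k$, some possibly empty, has $\prod_i(|C_i|+1)$ independent sets: from each clique one picks a vertex or nothing. If there are $N$ vertices in total, the factors $|C_i|+1$ form a partition of $N+k$ into $k$ parts. No graph with independence number at most $k$ does better.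

\begin{lemma}\label{lem:count}
If $H$ has $N\ge0$ vertices and $\alpha(H)\le k$, then $i(H)\le T(N+k,k)$.
\end{lemma}

\begin{proof}
We use induction on $N$, for all $k$ at once. If $N=0$, then $i(H)=1=T(k,k)$. Let $N\ge1$, so $k\ge1$, and let $v$ be a vertex of minimum degree $\delta$. The set $N[v]$ plays the role of one clique. An independent set either avoids $N[v]$, or contains some $u\in N[v]$, and then the rest of it is an independent set of $H-N[u]$. Hence
\begin{equation}\label{eq:branch}
i(H)\le i(H-N[v])+\sum_{u\in N[v]}i(H-N[u]),
\end{equation}
where the right side counts an independent set $I$ exactly $\max\{1,|I\cap N[v]|\}$ times. There are $\delta+2$ terms. Each graph $H-N[u]$ has independence number at most $k-1$, since $u$ can be added to any of its independent sets, and has at most $N-1-\delta$ vertices, since $u$ has degree at least $\delta$; this is the reason for choosing $v$ of minimum degree. If $k\ge2$, induction and \eqref{eq:T} bound each term by $T(N+k-\delta-2,k-1)$. If $k=1$, then $H$ is complete, $\delta=N-1$, and each term equals $1=T(0,0)$, which is the same bound. By \eqref{eq:T},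
\[
i(H)\le(\delta+2)\,T(N+k-\delta-2,k-1)\le T(N+k,k).\qedhere
\]
\end{proof}

\subsection{A unique maximum independent set}

Suppose that $G$ has exactly one independent set $S$ of size $\alpha$, and let $H=G-S$. Every independent set of $G$ has the form $X\cup Y$ with $X$ independent in $H$ and $Y\subseteq S\setminus N(X)$, and every such union is independent. So everything depends on the sets $N_S(X)=N(X)\cap S$.

\begin{lemma}\label{lem:unique}
Let $G$ have $n$ vertices and a unique independent set $S$ of size $\alpha=\alpha(G)\ge2$, and let $H=G-S$.
\begin{itemize}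
\item[(a)] Every nonempty independent set $X$ of $H$ satisfies $|N_S(X)|\ge|X|+1$. Call $X$ \emph{tight} if equality holds.
\item[(b)] If $t$ is the number of tight sets, then
\[
i_{\alpha-1}(G)=\alpha+t\le\alpha-1+i(H)\le\alpha-1+T(n-1,\alpha-1).
\]
\end{itemize}
\end{lemma}

\begin{proof}
(a) The set $X\cup(S\setminus N(X))$ is independent and differs from $S$, so by uniqueness its size $|X|+\alpha-|N_S(X)|$ is at most $\alpha-1$.

(b) There are $\alpha$ sets of size $\alpha-1$ inside $S$. Any other independent set of this size is $X\cup Y$ with $X\ne\emptyset$, $Y\subseteq S\setminus N(X)$ and $|Y|=\alpha-1-|X|$. By (a), $|S\setminus N(X)|\le\alpha-1-|X|$, so $X$ is tight and $Y=S\setminus N(X)$. Conversely, each tight $X$ gives one such set. This proves the equality, and $t\le i(H)-1$ because tight sets are nonempty. Finally, $H$ has $n-\alpha$ vertices, and $\alpha(H)\le\alpha-1$ by the uniqueness of $S$ again, so Lemma~\ref{lem:count} with $k=\alpha-1$ gives $i(H)\le T(n-1,\alpha-1)$.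
\end{proof}

Without uniqueness, (a) holds only with $|X|$ in place of $|X|+1$: in two disjoint edges each vertex outside a maximum independent set $S$ has a single neighbor in $S$.

\subsection{Proof of Theorem~\ref{thm:ratio}}

We prove the bound by induction on $n$; for $n=1$ there is nothing to prove. The point is that a ratio with $i_j\ge2$ splits into ratios of smaller graphs, so that only the case $i_j=1$ requires a direct count.

\emph{Case $i_j(G)\ge2$.} Take two independent sets of size $j$ and a vertex $v$ lying in the first but not in the second. By \eqref{eq:deletion},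
\[
\frac{i_{j-1}(G)}{i_j(G)}=\frac{i_{j-1}(G-v)+i_{j-2}(G-N[v])}{i_j(G-v)+i_{j-1}(G-N[v])},
\]
and the choice of $v$ makes both summands of the denominator positive. For $C,D>0$ the quotient $\frac{A+A'}{C+D}$ is a weighted mean of $\frac AC$ and $\frac{A'}D$, so the ratio is at most the larger of
\[
\frac{i_{j-1}(G-v)}{i_j(G-v)}\qquad\text{and}\qquad\frac{i_{j-2}(G-N[v])}{i_{j-1}(G-N[v])}.
\]
The first is at most $\tau(n-1,j)$ by induction; note that $j\le\alpha(G-v)\le n-1$. Let $n'\le n-1$ be the number of vertices of $G-N[v]$. If $j\ge3$, the second is at most $\tau(n',j-1)\le\tau(n-1,j-1)$ by induction and \eqref{eq:tau}. If $j=2$, it equals $1/n'\le1$. Thus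
\begin{equation}\label{eq:drop}
\frac{i_{j-1}(G)}{i_j(G)}\le\begin{cases}\max\{\tau(n-1,j),\,\tau(n-1,j-1)\}&\text{if } j\ge3,\\ \tau(n-1,2)&\text{if } j=2,\end{cases}
\end{equation}
and the right side is at most $\tau(n,j)$ by \eqref{eq:tau}.

\emph{Case $i_j(G)=1$.} Then $j=\alpha$, because $j<\alpha$ gives $i_j\ge\binom\alpha j\ge2$. Lemma~\ref{lem:unique}(b) yields $i_{j-1}(G)\le\tau(n,j)$.

\emph{Equality.} Given $2\le j\le n$, let $k=j-1$ and let $\mathbf b$ be a partition of $n-1$ into $k$ parts with product $T(n-1,k)$. By \eqref{eq:poly}, $G(\mathbf b)$ has $\alpha=j$, $i_j=1$ and $i_{j-1}=T(n-1,k)+k=\tau(n,j)$. \qed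

\begin{corollary}\label{cor:beta}
Let $G$ have $n\ge2$ vertices and let $1\le j\le\alpha(G)$. Then $i_{j-1}/i_j\le\beta(n)$. If $i_j\ge2$, which holds in particular when $j<\alpha(G)$, then $i_{j-1}/i_j\le\beta(n-1)$.
\end{corollary}

\begin{proof}
For $j=1$ the ratio is $1/n\le1$. For $j\ge2$ use Theorem~\ref{thm:ratio} and \eqref{eq:drop}.
\end{proof}

\section{From ratios to roots}\label{sec:EK}

We need the Enestr\"om--Kakeya theorem with a condition for strict inequality.

\begin{lemma}\label{lem:EK}
Let $p(x)=\sum_{j=0}^da_jx^j$ with $d\ge1$ and all $a_j>0$, and let $R\ge a_{j-1}/a_j$ for $1\le j\le d$. Then every root $z$ of $p$ satisfies $|z|\le R$. If moreover $R>a_0/a_1$, then $|z|<R$.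
\end{lemma}

\begin{proof}
Put $c_j=a_jR^j$, so that $0<c_0\le c_1\le\dots\le c_d$, and let $y=z/R$, a root of $q(y)=\sum_jc_jy^j$. Multiplying $q(y)=0$ by $1-y$ turns monotonicity into nonnegativity of coefficients:
\[
c_dy^{d+1}=c_0+\sum_{j=1}^d(c_j-c_{j-1})y^j .
\]
Suppose $|y|\ge1$. The coefficients on the right sum to $c_d$, so the right side has modulus at most $c_d|y|^d$, which forces $|y|=1$. This proves the first claim. It also shows that equality holds in the triangle inequality, so every nonzero term on the right is a positive multiple of the term $c_0>0$. If $R>a_0/a_1$, then $c_1>c_0$, and the term with $j=1$ gives $y=1$, which is impossible since $q(1)>0$.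
\end{proof}

Some extra condition is needed for strictness: $1+x+\dots+x^d$ admits $R=1$ and has all its roots on the unit circle.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $G$ have $n\ge3$ vertices. By Corollary~\ref{cor:beta} and Lemma~\ref{lem:beta}, all ratios $i_{j-1}/i_j$ are at most $R=B(n)$, and $R=\beta(n)\ge1>1/n=i_0/i_1$. By Lemma~\ref{lem:EK} every independence root of $G$ has modulus less than $B(n)$. There are finitely many graphs on $n$ vertices, so $M(n)<B(n)$.
\end{proof}

\section{Stability of the counting lemma}\label{sec:stability}

To identify the extremal graph we retrace the proof for a graph with a root of modulus at least $f(n-1)$. Each inequality can then lose at most $O(n)$ out of an exponentially large quantity. The next lemma converts this into exact information about $H$: a graph that is not a disjoint union of cliques loses a constant factor in Lemma~\ref{lem:count}. Any constant below $1$ would serve.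

\begin{lemma}\label{lem:stab}
Let $H$ have $N$ vertices, let $\alpha(H)\le k$ and $m=N+k$. If $H$ is not a disjoint union of cliques, then $i(H)\le\frac{15}{16}f(m)$.
\end{lemma}

\begin{proof}
We use induction on $N$. Every graph with at most two vertices is a disjoint union of cliques, so let $N\ge3$. As $H$ is not complete, $k\ge2$. Let $v$ have minimum degree $\delta$ and put $g=f(m-\delta-2)$. If $u$ has degree $d$, then $H-N[u]$ has $N-1-d$ vertices and independence number at most $k-1$, so Lemma~\ref{lem:count} gives
\begin{equation}\label{eq:term}
i(H-N[u])\le f(m-d-2)\le g .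
\end{equation}
Also $(\delta+2)g\le f(\delta+2)g\le f(m)$. The cases below correspond to the places where \eqref{eq:branch} can lose: the factor $\delta+2$ is an inefficient part, or a term is small, or some sets are counted twice, or else $N[v]$ splits off and the loss occurs in the rest of the graph.

\emph{(i) $\delta\ge3$.} By \eqref{eq:f}, $i(H)\le(\delta+2)g\le\frac56f(\delta+2)g\le\frac56f(m)$.

\emph{(ii) $\delta\le2$ and some $u\in N[v]$ has degree at least $\delta+1$.} Then $N\ge\delta+2$, so $m-\delta-2\ge k\ge2$, and \eqref{eq:term} and \eqref{eq:f} give $i(H-N[u])\le f(m-\delta-3)\le\frac34g$. Hence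
\[
i(H)\le\Big(\delta+2-\frac14\Big)g=\Big(1-\frac1{4(\delta+2)}\Big)(\delta+2)g\le\frac{15}{16}f(m).
\]

\emph{(iii) $\delta\le2$, all vertices of $N[v]$ have degree $\delta$, and $N[v]$ is not a clique.} Then $\delta=2$ and $N(v)=\{u,w\}$ with $u,w$ nonadjacent. The right side of \eqref{eq:branch} counts twice each independent set containing both $u$ and $w$, and there are $i(H-N[u]-N[w])$ of these. Now $N[w]$ has three elements, one of which is $v\in N[u]$, so $H-N[u]-N[w]$ arises from $H-N[u]$ by deleting at most two vertices. By \eqref{eq:deletion}, $i(H-N[u]-N[w])\ge\frac14i(H-N[u])$. Therefore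
\[
i(H)\le2\,i(H-N[v])+i(H-N[w])+\tfrac34\,i(H-N[u])\le\tfrac{15}4g\le\tfrac{15}{16}f(m).
\]

\emph{(iv) $\delta\le2$, all vertices of $N[v]$ have degree $\delta$, and $N[v]$ is a clique.} Then $N[v]$ is a component of $H$, with $\delta+1$ vertices. The graph $H'=H-N[v]$ is not a disjoint union of cliques, has $N-\delta-1$ vertices and $\alpha(H')\le k-1$. By induction, $i(H)=(\delta+2)\,i(H')\le\frac{15}{16}(\delta+2)g\le\frac{15}{16}f(m)$.
\end{proof}

\section{Graphs with a large root}\label{sec:large}

Throughout this section $n\ge3$ and $F=f(n-1)$. By \eqref{eq:f}, $F\ge(4/3)^{n-2}$. In particular $16n<F$ for all large $n$, and $n^2=O(F^{3/5})$. All implied constants are absolute.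

\subsection{A lower bound and a reduction}

\begin{lemma}\label{lem:lower}
The graph $G_n$ has a real independence root $-y$ with $y>F$. In particular $M(n)>F$.
\end{lemma}

\begin{proof}
By \eqref{eq:poly}, $(-1)^ki(G_n,-y)=\prod_i(b_iy-1)-y(y-1)^k$. At $y=F=\prod_i b_i$ this equals $F\big(\prod_i(F-\frac1{b_i})-(F-1)^k\big)$, which is positive because all $b_i\ge2$. As $y\to\infty$ it tends to $-\infty$, so it vanishes at some $y>F$.
\end{proof}

It therefore suffices to study graphs with a root of modulus at least $F$.

\begin{proposition}\label{prop:reduce}
Let $16n<F$, and let $G$ be an $n$-vertex graph with an independence root $z$, $|z|\ge F$. Then $G$ has a unique independent set $S$ of size $\alpha=k+1\ge2$, and $H=G-S$ is a disjoint union of $k$ nonempty cliques $C_1,\dots,C_k$ such that the numbers $b_i=|C_i|+1$ form an optimal partition of $n-1$. If $e$ is the number of nonempty independent sets of $H$ that are not tight, then $i_{\alpha-1}(G)=F+k-e$ and $e\le k$.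
\end{proposition}

\begin{proof}
By \eqref{eq:f}, $\beta(n-1)\le f(n-2)+n\le\frac34F+n<F$. If $i_\alpha\ge2$, then Corollary~\ref{cor:beta} bounds all ratios by $\beta(n-1)$, and Lemma~\ref{lem:EK} gives $|z|\le\beta(n-1)<F$, a contradiction. So $i_\alpha=1$, and $\alpha\ge2$ because $i_1=n\ge2$. The ratios with $j<\alpha$ are still at most $\beta(n-1)$, and the last one is $i_{\alpha-1}$. Lemma~\ref{lem:EK} gives $F\le|z|\le\max\{\beta(n-1),i_{\alpha-1}\}$, hence $i_{\alpha-1}\ge F$.

By Lemma~\ref{lem:unique}(b), $i(H)\ge i_{\alpha-1}-k\ge F-n>\frac{15}{16}F$. The graph $H$ has $n-1-k$ vertices and $\alpha(H)\le k$, so Lemma~\ref{lem:stab} applies with $m=n-1$ and shows that $H$ is a disjoint union of cliques. There are at most $k$ of them; list them as $C_1,\dots,C_k$, allowing empty ones. Then $\sum_ib_i=n-1$ and $\prod_ib_i=i(H)>\frac{15}{16}F>\frac89F$. By Lemma~\ref{lem:P} the partition is optimal, so $i(H)=F$ and all $b_i\in\{2,3,4\}$; in particular no $C_i$ is empty. The number of tight sets is $F-1-e$, so $i_{\alpha-1}=k+1+(F-1-e)=F+k-e$, and $i_{\alpha-1}\ge F$ gives $e\le k$.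
\end{proof}

\subsection{Locating the root}

The graphs that survive Proposition~\ref{prop:reduce} differ in the partition, for which there are at most two choices, and in the edges between $H$ and $S$. To compare their roots we need $|z|$ to within $o(1)$. As in Section~\ref{sec:example}, the three top coefficients determine the root to this accuracy, provided that the total number of independent sets is $o(F^2)$.

\begin{proposition}\label{prop:root}
There is an absolute constant $C$ such that, in the situation of Proposition~\ref{prop:reduce},
\[
\Big|\,|z|-F-\sum_{i=1}^k\Big(1-\frac1{b_i}\Big)+e\,\Big|\le CF^{-2/5}.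
\]
\end{proposition}

\begin{proof}
Put $a_s=i_{\alpha-s}(G)$, so that $a_0=1$ and $a_1=F+k-e$, and put $\sigma=\sum_i1/b_i\le k\le n$. Below, $X$ runs over the $F$ independent sets of $H$; such a set picks at most one vertex from each clique, so it misses exactly $k-|X|$ cliques.

\emph{The total count.} The independent sets of $G$ with part $X$ in $H$ correspond to the subsets of $S\setminus N(X)$. This set has at most $k-|X|$ elements if $X\ne\emptyset$, by Lemma~\ref{lem:unique}(a), and $k+1$ elements if $X=\emptyset$. Hence
\[
i(G)\le\sum_X2^{k-|X|}+2^k=\prod_{i=1}^k(1+b_i)+2^k ,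
\]
since in the sum each clique contributes a factor $2$ if missed and one of $|C_i|=b_i-1$ vertices otherwise. For $b=2,3,4$ we have $(1+b)^5\le b^8$, namely $243\le256$, $1024\le6561$, $3125\le65536$. Together with $2^k\le F$ this gives $i(G)\le F^{8/5}+F\le2F^{8/5}$.

\emph{The coefficient $a_2$.} The independent sets of size $\alpha-2=k-1$ are the sets $X\cup Y$ with $Y\subseteq S\setminus N(X)$ and $|Y|=k-1-|X|$. If $X$ is tight, then $|S\setminus N(X)|=k-|X|$ and there are $k-|X|$ choices of $Y$. If $X$ is nonempty and not tight, then $|S\setminus N(X)|\le k-1-|X|$ and there is at most one choice; this differs from $k-|X|$ by at most $k$, and there are $e\le k$ such sets. If $X=\emptyset$, there are $\binom{k+1}2=k+\binom k2$ choices. So $a_2$ differs from $\sum_X(k-|X|)$ by at most $2n^2$. The clique $C_i$ is missed by $\prod_{r\ne i}b_r=F/b_i$ of the sets $X$, so counting pairs of a set and a missed clique gives $\sum_X(k-|X|)=\sigma F$. Thus $a_2=\sigma F+O(n^2)$.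

\emph{The root.} Dividing $i(G,z)=0$ by $z^{\alpha-1}$ gives
\[
z+a_1+\frac{a_2}z+r=0,\qquad |r|=\Big|\sum_{s\ge3}\frac{a_s}{z^{s-1}}\Big|\le\frac{i(G)}{F^2}\le2F^{-2/5}.
\]
Since $|z|\ge F$, we have $|a_2/z|\le\sigma+O(n^2/F)=O(n)$, and $a_1=F+O(n)$, so $z=-F+O(n)$. We feed this back into the equation. First $\frac1z+\frac1F=\frac{z+F}{zF}=O(n/F^2)$. Since $a_2=O(nF)$, it follows that $a_2/z=-a_2/F+O(n^2/F)=-\sigma+O(n^2/F)$. As $n^2/F=O(F^{-2/5})$, we obtain $z=-(a_1-\sigma)+O(F^{-2/5})$. Here $a_1-\sigma=F+\sum_i(1-1/b_i)-e$ is positive, because $a_1\ge F>n\ge\sigma$, and the claim follows.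
\end{proof}

\subsection{All sets tight}

The proposition shows that each non-tight set costs $1$ in the modulus of the root. It remains to see that $e=0$ determines the graph. Each vertex of $H$ then has exactly two neighbors in $S$, and tightness of pairs and triples forces these two-element sets to form a star.

\begin{lemma}\label{lem:star}
In the situation of Proposition~\ref{prop:reduce}, if $e=0$ and $k\ge3$, then $G\cong G(b_1,\dots,b_k)$.
\end{lemma}

\begin{proof}
Vertices in different cliques of $H$ form an independent set $X$, and $|N_S(X)|=|X|+1$. So $|N_S(x)|=2$ for every vertex $x$ of $H$. For $x,x'$ in different cliques the union of $N_S(x)$ and $N_S(x')$ has three elements, so the two pairs share exactly one point. For three vertices in different cliques, the three pairs meet pairwise in one point and have a union of four elements. They have a common point: if $\{a,b\}$ and $\{a,c\}$ are two of them and the third avoids $a$, then it is $\{b,c\}$ and the union has only three elements.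

Choose $x_i\in C_i$ for each $i$, and let $p$ be the common point of $N_S(x_1)$ and $N_S(x_2)$. For $j\ge3$ the common point for the triple $x_1,x_2,x_j$ can only be $p$. So $N_S(x_i)=\{p,l_i\}$ for all $i$, the $l_i$ are distinct, and $S=\{p,l_1,\dots,l_k\}$ because $|S|=k+1$. Now let $x$ be any vertex of $C_i$. Since $k\ge3$, there are two indices $r,s$ different from $i$, and the common point for the triple $x,x_r,x_s$ is $p$. So $N_S(x)=\{p,l\}$ with $l\in S\setminus\{p\}$, and $l\ne l_r$ for every $r\ne i$ since $N_S(x)$ and $N_S(x_r)$ share only one point. Hence $l=l_i$. Thus $G$ consists of the disjoint cliques $C_i\cup\{l_i\}\cong K_{b_i}$ and the vertex $p$, adjacent to all their vertices except the $l_i$.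
\end{proof}

\begin{remark}
For $k=2$ the center of the star is not determined. Take a $5$-cycle and add a vertex adjacent to both ends of one edge. This graph has $6$ vertices, $7$ edges, hence $8$ independent pairs, and one independent triple, so its polynomial is $1+6x+8x^2+x^3$, which by \eqref{eq:poly} is also the polynomial of $G_6=G(3,2)$. It has minimum degree $2$, while $G_6$ has a vertex of degree $1$. So the uniqueness statement of Theorem~\ref{thm:extremal} does not hold for $n=6$.
\end{remark}

\subsection{Proof of Theorem~\ref{thm:extremal}}

Choose $n_0\ge13$ such that $16n<F$ and $\varepsilon:=CF^{-2/5}<\frac18$ for all $n\ge n_0$, and let $n\ge n_0$.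

Apply Proposition~\ref{prop:root} to the root of $G_n$ given by Lemma~\ref{lem:lower}. For $G_n$ we have $S=\{p,l_1,\dots,l_k\}$, the cliques $C_i$ are the cliques $K_{b_i}$ with $l_i$ removed, and the partition is the standard one. For a nonempty independent set $X$ of $H$, the set $N_S(X)$ consists of $p$ and the $|X|$ vertices $l_i$ such that $X$ meets $C_i$, so $e=0$. Therefore
\begin{equation}\label{eq:lower}
M(n)\ge F+c(n)-\varepsilon .
\end{equation}

Let $G$ be any $n$-vertex graph with a root of modulus $M(n)$. Since $M(n)>F$, Propositions~\ref{prop:reduce} and~\ref{prop:root} apply to $G$; let $\mathbf b$ and $e$ be its partition and its number of non-tight sets. By Lemma~\ref{lem:P}, $\mathbf b$ is the standard partition, unless $n\equiv2\pmod3$ and $\mathbf b=\{4,3,\dots,3\}$. In this exceptional case the contribution $\frac12+\frac12$ of the parts $2,2$ to $c(n)$ is replaced by $\frac34$, so $M(n)\le F+c(n)-\frac14+\varepsilon$, which contradicts \eqref{eq:lower} because $2\varepsilon<\frac14$. So $\mathbf b$ is standard and $M(n)\le F+c(n)-e+\varepsilon$. Since $e$ is a nonnegative integer, \eqref{eq:lower} forces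 $e=0$, and $|M(n)-F-c(n)|\le CF^{-2/5}$. Each part $3$ contributes $\frac23$ to $c(n)$ and each part $2$ contributes $\frac12$, so for $n\equiv0,1,2\pmod 3$,
\[
c(n)=\frac23\cdot\frac{n-3}3+\frac12=\frac{4n-3}{18},\qquad \frac23\cdot\frac{n-1}3=\frac{2(n-1)}9,\qquad \frac23\cdot\frac{n-5}3+1=\frac{2n-1}9,
\]
respectively. Finally $k\ge(n-1)/3\ge4$, so Lemma~\ref{lem:star} gives $G\cong G_n$. Some $n$-vertex graph has a root of modulus $M(n)$, so $G_n$ does, and it is the only one. \qed

\begin{thebibliography}{1}

\bibitem{BC}
Jason I. Brown and Ben Cameron, \emph{Maximum Modulus of Independence Roots of Graphs and Trees}, arXiv:1812.09775 (2018).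

\end{thebibliography}
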